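\title{A Heintze--Karcher inequality under an $L^n$ bound on the mean curvature, and domains with almost constant higher-order mean curvature}

\begin{abstract}
Let $2\le k\le n$ and let $\Omega_\ell\subset\mathbb R^{n+1}$ be uniformly bounded $C^2$ domains that are asymptotically $(k-1)$-mean convex, converge in volume and perimeter to a set $\Omega$ of positive volume, and have $k$-th mean curvatures converging in $L^1$ to a constant. We prove that if the positive parts of the mean curvatures are bounded in $L^n$, in particular if the total curvatures are bounded, then $\Omega$ is a finite union of balls of equal radius with disjoint interiors. This removes an additional hypothesis on the upper level sets of the mean curvature and proves a conjecture. The main tool is a sharp Heintze--Karcher inequality $(n+1)|E|\le\alpha^{-1}P(E)$, with rigidity, for bounded sets of finite perimeter whose distributional mean curvature belongs to $L^n$ and is at least $n\alpha$.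
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge2$. A \emph{$C^2$ domain} is a bounded open set $D\subset\mathbb R^{n+1}$, not necessarily connected, whose boundary is a closed embedded $C^2$-hypersurface and which lies locally on one side of its boundary. Let $\nu_D$ be the exterior unit normal and let $\kappa_1\le\dots\le\kappa_n$ be the principal curvatures with respect to $\nu_D$, that is, the eigenvalues of $d\nu_D$ on the tangent space of $\partial D$. The \emph{$k$-th mean curvature} and the norm of the second fundamental form are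
\[
H_{D,k}=\sum_{i_1<\dots<i_k}\kappa_{i_1}\cdots\kappa_{i_k},\qquad |A_D|=\Big(\sum_i\kappa_i^2\Big)^{1/2},
\]
and $H_{D,0}=1$. The function $H_{D,1}$ is the mean curvature. Together these functions record how area changes when the boundary is pushed along its normal: the area element of the parallel surface $\{x+s\nu_D(x)\}$ is $\prod_i(1+s\kappa_i)=\sum_jH_{D,j}s^j$ times that of $\partial D$.

On a ball of radius $\rho$ all $\kappa_i$ equal $1/\rho$, so $H_{D,k}=\binom nk\rho^{-k}$ is constant, and the same holds on a union of balls of radius $\rho$ with disjoint closures. We ask what a domain looks like when $H_{D,k}$ is only close to a constant in an integral sense. The natural guess is that it is close to such a union of balls. In the limit the balls may touch, because touching balls are limits of slightly smaller concentric ones. The difficulty is that an integral condition on one symmetric function of the curvatures gives little control on the shape, so that the limit is at first only a set of finite perimeter.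

Write $|\cdot|$ for Lebesgue measure, $B_r(x)$ for open balls, $B_r=B_r(0)$, $u^\pm=\max\{\pm u,0\}$, and $\partial^*\Omega$ for the reduced boundary of a set of finite perimeter, recalled in Section~\ref{sec:tools}. Fix $k\in\{2,\dots,n\}$ and consider the following conditions on a sequence $(\Omega_\ell)_{\ell\ge1}$ of $C^2$ domains.
\begin{itemize}
\item[(a)] There is $R>0$ with $\Omega_\ell\subseteq B_R$ for all $\ell$.
\item[(b)] $\lim_{\ell\to\infty}\int_{\partial\Omega_\ell}(H_{\Omega_\ell,i})^-\,d\mathcal H^n=0$ for every $i\in\{1,\dots,k-1\}$.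
\item[(c)] $\sup_\ell\int_{\partial\Omega_\ell}|A_{\Omega_\ell}|^n\,d\mathcal H^n<\infty$.
\end{itemize}
Condition (b) is called asymptotic $(k-1)$-mean convexity and (c) finite total curvature. The sequence \emph{converges in volume and perimeter} to a set $\Omega$ of finite perimeter if $|\Omega_\ell\triangle\Omega|\to0$ and $\mathcal H^n(\partial\Omega_\ell)\to\mathcal H^n(\partial^*\Omega)$.

The problem comes from Santilli's paper \cite{Santilli}. Suppose that (a), (b), (c) hold, that $\Omega_\ell\to\Omega$ in volume and perimeter with $|\Omega|>0$, and that $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,k}-\lambda|\,d\mathcal H^n\to0$ for some $\lambda\in\mathbb R$. It is known that if, in addition, there is $M>0$ with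
\begin{equation}\label{eq:star}
\lim_{\ell\to\infty}\mathcal H^n\big(\{x\in\partial\Omega_\ell:H_{\Omega_\ell,1}(x)\ge M\}\big)=0,\tag{$*$}
\end{equation}
then $\Omega$ is almost equal to a finite union of closed balls of the same radius $\rho$ with disjoint interiors, $\rho=(n+1)|\Omega|/\mathcal H^n(\partial^*\Omega)$, and $\lambda=\binom nk\rho^{-k}$. The conjecture is that \eqref{eq:star} can be removed completely.

\subsection{Results}

We prove the conjecture, with (c) weakened to
\begin{itemize}
\item[(c$'$)] $\sup_\ell\int_{\partial\Omega_\ell}\big((H_{\Omega_\ell,1})^+\big)^n\,d\mathcal H^n<\infty$,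
\end{itemize}
which follows from (c) because $|H_{D,1}|\le\sqrt n\,|A_D|$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $2\le k\le n$, and let $\Omega_\ell$ be $C^2$ domains satisfying \textup{(a)}, \textup{(b)} and \textup{(c$'$)}. Suppose that $\Omega_\ell\to\Omega$ in volume and perimeter, $|\Omega|>0$, and $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,k}-\lambda|\,d\mathcal H^n\to0$ for some $\lambda\in\mathbb R$. Then $\Omega$ is, up to a Lebesgue null set, a finite union of closed balls of the same radius $\rho$ with disjoint interiors, and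
\[
\rho=\frac{(n+1)|\Omega|}{\mathcal H^n(\partial^*\Omega)},\qquad\lambda=\binom nk\rho^{-k}.
\]
Moreover $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,j}-\binom nj\rho^{-j}|\,d\mathcal H^n\to0$ for $1\le j\le k$. Under \textup{(c)} this convergence holds in $L^p$ for $j\le k$, $j<n$ and $1\le p<n/j$. Conversely, every finite nonempty union of closed balls of equal radius with disjoint interiors is such a limit, for every $k$.
\end{theorem}

By the case $j=1$ and Chebyshev's inequality, \eqref{eq:star} holds a posteriori for every $M>n/\rho$. The value $p=n/j$ cannot be reached when $k<n$: if $\Omega_\ell$ is the union of $B_1$ and a distant ball of radius $1/\ell$, all hypotheses including (c) hold, since the small sphere contributes $O(\ell^{k-n})$ to $\int|H_{\Omega_\ell,k}-\lambda|$, while its contribution to $\int|H_{\Omega_\ell,j}-\binom nj|^{n/j}$ tends to a positive constant.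

The key to Theorem~\ref{thm:main} is an inequality of Heintze--Karcher type for the limit set. For a set $E$ of finite perimeter let $\mu=\mathcal H^n\llcorner\partial^*E$, let $\nu$ be the measure theoretic exterior unit normal and $P(E)=\mu(\mathbb R^{n+1})$. At $\mu$-almost every point set
\[
v^\tau=v-(v\cdot\nu)\nu,\qquad\nabla^\tau f=(\nabla f)^\tau,\qquad\operatorname{div}_\tau X=\operatorname{div}X-\nu\cdot DX\,\nu .
\]

\begin{theorem}\label{thm:HK}
Let $n\ge2$ and let $E\subset\mathbb R^{n+1}$ be a bounded set of finite perimeter with $|E|>0$. Suppose that there are $\alpha>0$ and $h\in L^n(\mu)$ with $h\ge n\alpha$ $\mu$-almost everywhere and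
\begin{equation}\label{eq:FV}
\int\operatorname{div}_\tau X\,d\mu=\int h\,X\cdot\nu\,d\mu\qquad\text{for all }X\in C^1_c(\mathbb R^{n+1};\mathbb R^{n+1}).\tag{FV}
\end{equation}
Then $(n+1)|E|\le\alpha^{-1}P(E)$. If equality holds, then $E$ is, up to a Lebesgue null set, a finite union of disjoint open balls of radius $1/\alpha$. Conversely, such unions satisfy \eqref{eq:FV} with $h=n\alpha$, and equality.
\end{theorem}

The left side of \eqref{eq:FV} is the first variation of perimeter along $X$. A $C^2$ domain satisfies \eqref{eq:FV} with $h=H_{D,1}$: the tangential part $X^\tau$ is a $C^1$ tangent field on a closed hypersurface, so its divergence integrates to zero, and $\operatorname{div}_\tau((X\cdot\nu)\nu)=(X\cdot\nu)\operatorname{div}_\tau\nu=H_{D,1}\,X\cdot\nu$. Thus \eqref{eq:FV} says that $h$ is the mean curvature of $\partial^*E$ in the sense of distributions.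

\subsection{The exponent $n$}\label{sec:exponent}

In Section~\ref{sec:reduction} the limit $\Omega$ is shown to satisfy \eqref{eq:FV}, where $h\mu$ is a weak limit of the measures $H_{\Omega_\ell,1}\mathcal H^n\llcorner\partial\Omega_\ell$. Under \eqref{eq:star} this $h$ is bounded above by $M$: with $n'=\frac n{n-1}$, H\"older's inequality gives for continuous $\psi\ge0$
\[
\int_{\partial\Omega_\ell}\psi H_{\Omega_\ell,1}\le M\int_{\partial\Omega_\ell}\psi+\|\psi\|_\infty\|H_{\Omega_\ell,1}^+\|_{L^n}\,\mathcal H^n(\{H_{\Omega_\ell,1}\ge M\})^{1/n'},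
\]
and the last term tends to zero. Without \eqref{eq:star} only $h\in L^n(\mu)$ remains. A dilation by the factor $s$ multiplies $\int|h|^p\,d\mu$ by $s^{n-p}$. For $p>n$ a blow-up therefore gains a power of the scale. For $p=n$ it gains nothing, and the only smallness available is that the $L^n$ norm of $h$ on a ball tends to zero with the radius, at no particular rate.

This does not make the normal continuous. The function $u(y)=y_1\sin\log\log(1/|y|)$ near $0\in\mathbb R^n$ is Lipschitz, $|D^2u|\le C/(|y|\log(1/|y|))$ is in $L^n$ for $n\ge2$, and $\nabla u=e_1\sin\log\log(1/|y|)+o(1)$ has no limit at $0$. The mean curvature of its graph is bounded by $C|D^2u|$, and \eqref{eq:FV} holds across the origin because a cutoff function at scale $r$ costs $O(r^{n-1})$. The estimates of Sections~\ref{sec:cap}--\ref{sec:visc} are built to run on a qualitative $o(1)$ alone. We make no claim on whether the exponent $n$ in (c$'$) is optimal.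

\section{A single smooth domain}\label{sec:smooth}

The structure of the proof is visible for a constant sequence $\Omega_\ell=D$ and $k=2$. Two inequalities between volume and perimeter are proved, in opposite directions, and the equality case gives the balls. It is convenient to normalize $\sigma_j=\binom nj^{-1}H_j$, so that $\sigma_0=1$ and $\sigma_j=\rho^{-j}$ on a ball of radius $\rho$. The link between curvature integrals and volume is the following family of identities.

\begin{lemma}[Minkowski identities]\label{lem:mink}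
Let $D$ be a $C^2$ domain with boundary $\Sigma$ and exterior normal $\nu$. Then $\int_\Sigma x\cdot\nu\,d\mathcal H^n=(n+1)|D|$ and
\[
\int_\Sigma\sigma_{j-1}\,d\mathcal H^n=\int_\Sigma\sigma_j\,x\cdot\nu\,d\mathcal H^n\qquad(1\le j\le n).
\]
\end{lemma}

\begin{proof}
For small $\delta>0$ the map $(x,s)\mapsto x+s\nu(x)$ is a $C^1$ diffeomorphism from $\Sigma\times(-\delta,\delta)$ onto a neighborhood of $\Sigma$, with Jacobian $\prod_i(1+s\kappa_i)=\sum_jH_js^j>0$. For $0\le s<\delta$ let $D_s=D\cup\{x+t\nu(x):x\in\Sigma,\ 0\le t<s\}$. Its boundary is the $C^1$ hypersurface $\{x+s\nu(x)\}$, and the exterior normal at $x+s\nu(x)$ is $\nu(x)$, because $(\mathrm{Id}+s\,d\nu)T_x\Sigma=T_x\Sigma$. The divergence theorem for the position field on $D_s$ gives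
\[
\int_\Sigma(x\cdot\nu+s)\sum_jH_js^j\,d\mathcal H^n=(n+1)|D_s|=(n+1)|D|+(n+1)\sum_j\frac{s^{j+1}}{j+1}\int_\Sigma H_j\,d\mathcal H^n.
\]
Both sides are polynomials in $s$. The constant terms give the first identity. The coefficients of $s^j$, $1\le j\le n$, give $\int H_j\,x\cdot\nu+\int H_{j-1}=\frac{n+1}j\int H_{j-1}$, that is, $\int H_j\,x\cdot\nu=\frac{n+1-j}j\int H_{j-1}$. Divide by $\binom nj=\binom n{j-1}\frac{n+1-j}j$.
\end{proof}

\paragraph{The lower bound for the volume.} Let $D$ be a $C^2$ domain with $\sigma_1\ge0$ and $\sigma_2=\lambda'$ constant, and let $P=\mathcal H^n(\partial D)$. By Lemma~\ref{lem:mink}, $P=\int\sigma_1\,x\cdot\nu$, so $\sigma_1\not\equiv0$, and $\lambda'(n+1)|D|=\int\sigma_2\,x\cdot\nu=\int\sigma_1>0$. Write $\lambda'=\alpha^2$ and $\rho=1/\alpha$ with $\alpha>0$. The Cauchy--Schwarz inequality $H_1^2-2H_2=|\kappa|^2\ge H_1^2/n$ is the same as $\sigma_1^2\ge\sigma_2$, with equality only if all $\kappa_i$ agree. Hence $\sigma_1\ge\alpha$, and $\alpha^2(n+1)|D|=\int\sigma_1\ge\alpha P$, that is,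 $(n+1)|D|\ge\rho P$.

\paragraph{The upper bound for the volume.} Now use only $\sigma_1\ge\alpha$. Let $z\in D$, let $x\in\partial D$ be a nearest boundary point and $t=|z-x|$. Then $z=x-t\nu(x)$, and the ball $B_t(z)\subset D$ touches $\partial D$ at $x$, so $t\kappa_i(x)\le1$ for all $i$, and $t\alpha\le t\sigma_1(x)\le1$. At such $(x,t)$ the Jacobian of $(x,t)\mapsto x-t\nu(x)$ is $\prod_i(1-t\kappa_i)\le(1-t\sigma_1)^n\le(1-t\alpha)^n$, by the inequality of arithmetic and geometric means. The area formula gives
\[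
|D|\le P\int_0^\rho(1-\alpha t)^n\,dt=\frac{\rho P}{n+1}.
\]
So $(n+1)|D|=\rho P$. Then $\int\sigma_1=\alpha P$ forces $\sigma_1\equiv\alpha$, all $\kappa_i$ equal $\alpha$, the map $x-\rho\nu(x)$ is locally constant, and $\partial D$ is a union of spheres of radius $\rho$.

\paragraph{What survives in the limit.} The lower bound consists of integral identities and pointwise algebra on the smooth surfaces $\partial\Omega_\ell$, and it is stable under $L^1$ errors. The upper bound is not stable in this way, since the mean curvature of $\Omega_\ell$ may be very negative on a small set; it has to be proved for the limit set, where the normal is not Lipschitz and the area formula for $x-t\nu(x)$ is not available. We therefore move the computation from the boundary into the interior. Let $d$ be the distance from $\partial D$. Where $d$ is $C^2$, its level set through $z=x-t\nu(x)$ has principal curvatures $\kappa_i/(1-t\kappa_i)$, so by convexity and monotonicity of $\kappa\mapsto\kappa/(1-t\kappa)$,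
\[
-\Delta d=\sum_i\frac{\kappa_i}{1-t\kappa_i}\ge\frac{n\alpha}{1-t\alpha}=\frac n{\rho-d}.
\]
The function $v=\frac12(\rho-d)^2$ then satisfies $\Delta v=|\nabla d|^2-(\rho-d)\Delta d\ge n+1$, and $\nabla v\cdot\nu=\rho$ on $\partial D$. Formally, $(n+1)|D|\le\int_D\Delta v=\rho P$. On a ball $B_\rho(c)$ one has $v=\frac12|x-c|^2$. The distance from any closed set is locally semiconcave, so $\Delta v$ makes sense as a measure whatever the boundary. The following example shows what can still go wrong.

\begin{example}\label{ex:twoballs}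
Let $0<a<\rho$, $E=B_\rho(ae_1)\cup B_\rho(-ae_1)$ and $D_0=E\cap\{x_1=0\}$. Off the rim of the disc $D_0$, which is $\mathcal H^n$-null, $\partial E$ is smooth with mean curvature $n/\rho$. On the right cap $x\cdot\nu=\rho+a\nu_1$, and $\int\nu_1=\mathcal H^n(D_0)$ by the divergence theorem on $E\cap\{x_1>0\}$; the left cap is symmetric. Hence $(n+1)|E|=\rho P(E)+2a\mathcal H^n(D_0)>\rho P(E)$, and the inequality of Theorem~\ref{thm:HK} fails. So does \eqref{eq:FV} with $h=n/\rho$, which for $X(x)=x$ near $\overline E$ would give $(n+1)|E|=\rho P(E)$. The excess volume is carried by the rim (Figure~\ref{fig:twoballs}). Let $z$ be an interior point of the convex hull of $D_0\cup\{\pm ae_1\}$. The rays from $\pm ae_1$ through $z$ cross $D_0$ and meet their spheres in the removed caps. The distance from $z$ has a single local minimum on each sphere, on that ray, so the nearest points of $\partial E$ lie on the rim.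
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!30] (0.9,0)--(0,1.2)--(-0.9,0)--(0,-1.2)--cycle;
\draw[thick] (0,1.2) arc (126.87:-126.87:1.5);
\draw[thick] (0,1.2) arc (53.13:306.87:1.5);
\draw[dashed] (0,1.2)--(0,-1.2);
\fill (0.9,0) circle (1.2pt) node[right] {$ae_1$};
\fill (-0.9,0) circle (1.2pt) node[left] {$-ae_1$};
\fill (0,1.2) circle (1.6pt);
\fill (0,-1.2) circle (1.6pt);
\end{tikzpicture}
\caption{A planar section of the union of two overlapping balls of equal radius. Every point of the shaded double cone, which has positive volume, has its nearest boundary points on the rim where the spheres meet (the two heavy dots), a set of zero area.}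
\label{fig:twoballs}
\end{figure}

To carry out the argument for $v$ under \eqref{eq:FV} we need three statements.
\begin{enumerate}
\item A subset of the boundary of zero area is the set of nearest points of a set of zero volume (Proposition~\ref{prop:lusin}). This excludes the behavior of Example~\ref{ex:twoballs} and is the main step.
\item At almost every boundary point $x$, a $C^2$ surface touching the boundary from inside has mean curvature at least $h(x)$ (Proposition~\ref{prop:visc}).
\item The inner layer $\{d<\varepsilon\}$ has volume at most $(1+o(1))\varepsilon P(E)$ (Lemma~\ref{lem:tube}), which replaces the boundary term in the divergence theorem.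
\end{enumerate}
The first two rest on one integral form of the maximum principle, the cap inequality of Section~\ref{sec:cap}. Section~\ref{sec:tools} collects the textbook facts, Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:HK}, and Sections~\ref{sec:cap}--\ref{sec:dist} prove Theorem~\ref{thm:HK}.

\section{Tools from geometric measure theory}\label{sec:tools}

A measurable set $E\subset\mathbb R^{n+1}$ has \emph{finite perimeter} if the distributional gradient $D\chi_E$ is a finite vector measure. The \emph{reduced boundary} $\partial^*E$ is the set of $x\in\operatorname{spt}|D\chi_E|$ at which $\nu(x)=-\lim_{r\to0}D\chi_E(B_r(x))/|D\chi_E|(B_r(x))$ exists and has length one. For a $C^2$ domain $\partial^*D=\partial D$ and $\nu=\nu_D$. Perimeter is lower semicontinuous under $L^1$ convergence of characteristic functions, and it is positive when $0<|E|<\infty$, by the isoperimetric inequality. Let $\omega_n$ be the volume of the unit ball of $\mathbb R^n$. We use the following facts.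
\begin{itemize}
\item[(T1)] \emph{Structure of $\partial^*E$} \cite[Theorem 3.59]{AFP}. The set $\partial^*E$ is countably $\mathcal H^n$-rectifiable with approximate tangent space $\nu^\perp$, and $|D\chi_E|=\mu=\mathcal H^n\llcorner\partial^*E$, so $D\chi_E=-\nu\mu$. At every $x\in\partial^*E$ we have $\mu(B_r(x))/r^n\to\omega_n$, and the sets $(E-x)/r$ converge in $L^1_{\mathrm{loc}}$ to $\{p:p\cdot\nu(x)<0\}$ as $r\to0$.
\item[(T2)] \emph{Reshetnyak's continuity theorem} \cite[Theorem 2.39]{AFP}. If $\nu_\ell\mu_\ell\rightharpoonup\nu\mu$ weakly* as finite vector measures, with $|\nu_\ell|=|\nu|=1$, and the total masses converge, then $\int F(x,\nu_\ell)\,d\mu_\ell\to\int F(x,\nu)\,d\mu$ for every bounded continuous $F$ on $\mathbb R^{n+1}\times S^n$.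
\item[(T3)] \emph{Density comparison} \cite[Theorem 2.56]{AFP}. If $\mu$ is a Radon measure, $A$ is Borel and $\limsup_{r\to0}\mu(B_r(x))/(\omega_nr^n)\ge t>0$ for all $x\in A$, then $t\mathcal H^n(A)\le\mu(A)$.
\item[(T4)] \emph{Besicovitch differentiation.} If $\mu_1,\mu_2$ are Radon measures, then for $\mu_1$-a.e.\ $x$ the limit $f(x)=\lim_{r\to0}\mu_2(\overline B_r(x))/\mu_1(\overline B_r(x))$ exists, and $\int_Af\,d\mu_1\le\mu_2(A)$ for Borel $A$. If $g\in L^1(\mu_1)$, then the $\mu_1$-average of $|g-g(x)|$ over $B_r(x)$ tends to zero for $\mu_1$-a.e.\ $x$.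
\item[(T5)] \emph{Minkowski content} \cite[Theorem 2.104]{AFP}. Let $K$ be compact and countably $\mathcal H^n$-rectifiable, and suppose that a Radon measure $\mu\ll\mathcal H^n$ satisfies $\mu(B_r(x))\ge cr^n$ for all $x\in K$, $0<r<1$, with $c>0$. Then $|\{\operatorname{dist}(\cdot,K)<\varepsilon\}|/(2\varepsilon)\to\mathcal H^n(K)$ as $\varepsilon\to0$.
\item[(T6)] \emph{Coarea formula.} If $f$ is Lipschitz on $\mathbb R^{n+1}$ and $\{f>a\}$ is bounded, then $\int_{\{a<f<b\}}|\nabla f|\,dx=\int_a^bP(\{f>t\})\,dt$.
\item[(T7)] \emph{Michael--Simon inequality} \cite[Theorem 18.6]{Simon}. Let $\mu=\mathcal H^n\llcorner M$ be a Radon measure with $M$ countably $\mathcal H^n$-rectifiable, and suppose that $\int\operatorname{div}_MX\,d\mu=-\int\mathbf H\cdot X\,d\mu$ for all $X\in C^1_c$, where $\mathbf H\in L^1_{\mathrm{loc}}(\mu)$ and $\operatorname{div}_M$ is the trace of $DX$ on the approximate tangent space. Then $\|\varphi\|_{L^{n'}(\mu)}\le C_n\int(|\nabla^M\varphi|+|\mathbf H|\varphi)\,d\mu$ for $0\le\varphi\in C^1_c(\mathbb R^{n+1})$,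 with $C_n$ depending only on $n$.
\item[(T8)] \emph{Semiconcave functions.} Let $f$ be locally semiconcave on an open set: near each point $f-C|x|^2$ is concave for some $C$. Then $\nabla f\in BV_{\mathrm{loc}}$, and $D^2f=S\mathcal L^{n+1}+(D^2f)_s$ is a symmetric matrix-valued Radon measure whose singular part $(D^2f)_s$ is negative semidefinite. By Alexandrov's theorem, $f(x+y)=f(x)+\nabla f(x)\cdot y+\frac12S(x)(y,y)+o(|y|^2)$ at a.e.\ $x$.
\end{itemize}

\section{From Theorem~\ref{thm:HK} to Theorem~\ref{thm:main}}\label{sec:reduction}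

Let $\Omega_\ell$, $\Omega$, $\lambda$ be as in Theorem~\ref{thm:main}. Write $\mu_\ell=\mathcal H^n\llcorner\partial\Omega_\ell$ and $\nu_\ell=\nu_{\Omega_\ell}$; under an integral $d\mu_\ell$, the functions $H_j$, $\sigma_j$ are those of $\Omega_\ell$. Let $\mu$, $\nu$, $P=P(\Omega)>0$ refer to $\Omega$, so $\mu_\ell(\mathbb R^{n+1})\to P$, and let $C_0=\sup_\ell\|H_1^+\|_{L^n(\mu_\ell)}$. Since $|f|=f+2f^-$,
\begin{equation}\label{eq:abs}
\int f_\ell^-\,d\mu_\ell\to0\ \text{ and }\ \int f_\ell\,d\mu_\ell\to0\quad\text{imply}\quad\int|f_\ell|\,d\mu_\ell\to0 .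
\end{equation}

\subsection{The sign of $\lambda$}

By (a), $|x\cdot\nu_\ell|\le R$, so $L^1$ errors pass through the Minkowski identities. With $\lambda'=\lambda/\binom nk$, Lemma~\ref{lem:mink} gives
\begin{equation}\label{eq:minklimit}
\int\sigma_{k-1}\,d\mu_\ell=\int\sigma_k\,x\cdot\nu_\ell\,d\mu_\ell=\lambda'(n+1)|\Omega_\ell|+o(1)\to\lambda'(n+1)|\Omega| .
\end{equation}
Suppose $\lambda\le0$. By (b) the limit in \eqref{eq:minklimit} is nonnegative, so it is zero, and $\int|\sigma_{k-1}|\,d\mu_\ell\to0$ by \eqref{eq:abs}. If $\int|\sigma_j|\,d\mu_\ell\to0$ for some $2\le j\le k-1$, then $\int\sigma_{j-1}\,d\mu_\ell=\int\sigma_j\,x\cdot\nu_\ell\,d\mu_\ell\to0$, and $\int|\sigma_{j-1}|\,d\mu_\ell\to0$ by (b) and \eqref{eq:abs}. Descending, $\int|\sigma_1|\,d\mu_\ell\to0$, and then $\mu_\ell(\mathbb R^{n+1})=\int\sigma_1\,x\cdot\nu_\ell\,d\mu_\ell\to0$, which contradicts $P>0$. Hence $\lambda>0$. Define $\alpha>0$ by $\alpha^k=\lambda'$ and $\rho=1/\alpha$, so that $\lambda=\binom nk\rho^{-k}$.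

\subsection{Maclaurin's inequalities with errors}

Regard $H_j,\sigma_j$ as polynomials in $\kappa\in\mathbb R^n$. Newton's inequalities state that $\sigma_{i-1}\sigma_{i+1}\le\sigma_i^2$ for all $\kappa\in\mathbb R^n$ and $1\le i\le n-1$. If $\sigma_1,\dots,\sigma_j>0$, the ratios $\sigma_i/\sigma_{i-1}$ are nonincreasing for $1\le i\le j$, and so are their running geometric means $\sigma_i^{1/i}$. These are Maclaurin's inequalities, $\sigma_i\ge\sigma_j^{i/j}$ for $i\le j$. A sign condition on the lower $\sigma_i$ is necessary, as $\kappa=(-1,\dots,-1)$ with $j=2$ shows; this is the role of (b). We need a version in which the sign condition holds up to a small error, and it is proved by compactness, at the price of an upper bound on $H_1$.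

\begin{lemma}\label{lem:maclaurin}
Let $2\le j\le n$ and $M,\delta>0$. There is $\varepsilon>0$ such that if $\kappa\in\mathbb R^n$ satisfies $\sigma_i(\kappa)\ge-\varepsilon$ for $1\le i\le j-1$, $|\sigma_j(\kappa)-\alpha^j|\le\varepsilon$ and $H_1(\kappa)\le M$, then $\sigma_i(\kappa)\ge\alpha^i-\delta$ for $1\le i\le j-1$.
\end{lemma}

\begin{proof}
Otherwise there are counterexamples $\kappa^m$ with $\varepsilon=1/m$, and we may assume that the conclusion fails for one fixed index $i_0<j$. We have $H_1(\kappa^m)\in[-n/m,M]$ and $\sigma_2(\kappa^m)\ge-1/m$ (both for $j=2$ and for $j>2$), so $|\kappa^m|^2=H_1^2-2H_2$ is bounded. A limit point $\kappa$ satisfies $\sigma_i(\kappa)\ge0$ for $i<j$, $\sigma_j(\kappa)=\alpha^j$ and $\sigma_{i_0}(\kappa)\le\alpha^{i_0}-\delta$. Let $\mathbf 1=(1,\dots,1)$ and $s>0$. Expanding the products, $H_i(\kappa+s\mathbf 1)=\sum_{l\le i}\binom{n-l}{i-l}s^{i-l}H_l(\kappa)$, and $\binom{n-l}{i-l}\binom nl=\binom ni\binom il$, so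
\[
\sigma_i(\kappa+s\mathbf 1)=\sum_{l=0}^i\binom ils^{i-l}\sigma_l(\kappa)\ge s^i>0\qquad(1\le i\le j).
\]
Maclaurin's inequalities hold for $\kappa+s\mathbf 1$, and $s\downarrow0$ gives $\sigma_{i_0}(\kappa)\ge\alpha^{i_0}$, a contradiction.
\end{proof}

The upper bound on $H_1$ may fail on part of $\partial\Omega_\ell$. Since we only want lower bounds on the $\sigma_i$, it is enough that this part has small area uniformly in $\ell$, which (c$'$) provides.

\begin{lemma}\label{lem:lowerpart}
If $2\le j\le k$ and $\int|\sigma_j-\alpha^j|\,d\mu_\ell\to0$, then $\int(\sigma_i-\alpha^i)^-\,d\mu_\ell\to0$ for $1\le i\le j-1$.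
\end{lemma}

\begin{proof}
Given $M,\delta>0$ take $\varepsilon$ from Lemma~\ref{lem:maclaurin}. Let $Z_\ell\subset\partial\Omega_\ell$ be the set where $\sigma_l<-\varepsilon$ for some $1\le l<j$ or $|\sigma_j-\alpha^j|>\varepsilon$. Chebyshev's inequality and (b) give $\mu_\ell(Z_\ell)\to0$, and (c$'$) gives $\mu_\ell(\{H_1>M\})\le(C_0/M)^n$. Outside these two sets $(\sigma_i-\alpha^i)^-\le\delta$, and everywhere $(\sigma_i-\alpha^i)^-\le\alpha^i+\sigma_i^-$. Hence
\[
\int(\sigma_i-\alpha^i)^-\,d\mu_\ell\le\delta\mu_\ell(\mathbb R^{n+1})+\alpha^i\big(\mu_\ell(Z_\ell)+(C_0/M)^n\big)+\int\sigma_i^-\,d\mu_\ell,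
\]
and the upper limit is at most $\delta P+\alpha^i(C_0/M)^n$. Let $\delta\to0$ and $M\to\infty$.
\end{proof}

Apply the lemma with $j=k$. For $i=k-1$, \eqref{eq:minklimit} gives $\alpha^k(n+1)|\Omega|=\lim\int\sigma_{k-1}\,d\mu_\ell\ge\alpha^{k-1}P$. Together with the case $i=1$,
\begin{equation}\label{eq:lower}
(n+1)|\Omega|\ge\rho P\qquad\text{and}\qquad\int(H_1-n\alpha)^-\,d\mu_\ell\to0 .
\end{equation}

\subsection{The first variation of the limit}

We show that $\Omega$ satisfies the hypotheses of Theorem~\ref{thm:HK}. After a change on a null set, $\Omega\subset B_R$. Since $\chi_{\Omega_\ell}\to\chi_\Omega$ in $L^1$ with bounded perimeters, $\nu_\ell\mu_\ell=-D\chi_{\Omega_\ell}\rightharpoonup-D\chi_\Omega=\nu\mu$ weakly*. The perimeters converge, so (T2) applies; this is where that hypothesis is used. In particular $\mu_\ell\rightharpoonup\mu$.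

By (b) and (c$'$) the signed measures $H_1\mu_\ell$ have bounded mass; pass to a subsequence along which they converge weakly*. For $\psi\in C_c(\mathbb R^{n+1})$,
\[
\Big|\int\psi H_1\,d\mu_\ell\Big|\le C_0\Big(\int|\psi|^{n'}d\mu_\ell\Big)^{1/n'}+\|\psi\|_\infty\int H_1^-\,d\mu_\ell\to C_0\|\psi\|_{L^{n'}(\mu)} .
\]
As $C_c$ is dense in $L^{n'}(\mu)$, duality shows that the limit is $h\mu$ with $h\in L^n(\mu)$. For $\psi\ge0$ we have $\int\psi(H_1-n\alpha)\,d\mu_\ell\ge-\|\psi\|_\infty\int(H_1-n\alpha)^-d\mu_\ell\to0$ by \eqref{eq:lower}, so $h\ge n\alpha$ $\mu$-a.e.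

Let $X\in C^1_c$. Each $\Omega_\ell$ satisfies $\int(\operatorname{div}X-\nu_\ell\cdot DX\nu_\ell)\,d\mu_\ell=\int H_1X\cdot\nu_\ell\,d\mu_\ell$, and by (T2) the left side tends to $\int\operatorname{div}_\tau X\,d\mu$. The right side contains a product of $H_1\mu_\ell$, which converges only weakly, with the varying normal. We replace the normal by a fixed continuous field. Given $\eta>0$ choose $Y\in C_c(\mathbb R^{n+1};\mathbb R^{n+1})$ with $\int|Y-\nu|^{n'}d\mu<\eta$. By (T2) with $F(x,u)=|Y(x)-u|^{n'}$, also $\int|Y-\nu_\ell|^{n'}d\mu_\ell<\eta$ for large $\ell$. In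
\[
\int H_1X\cdot\nu_\ell\,d\mu_\ell=\int H_1X\cdot Y\,d\mu_\ell+\int H_1^+X\cdot(\nu_\ell-Y)\,d\mu_\ell-\int H_1^-X\cdot(\nu_\ell-Y)\,d\mu_\ell
\]
the first term tends to $\int hX\cdot Y\,d\mu$, the second is at most $C_0\|X\|_\infty\eta^{1/n'}$ in absolute value by H\"older's inequality, and the third tends to zero by (b). Also $|\int hX\cdot(\nu-Y)\,d\mu|\le\|h\|_{L^n(\mu)}\|X\|_\infty\eta^{1/n'}$. Since $\eta$ is arbitrary, the right side tends to $\int hX\cdot\nu\,d\mu$, and \eqref{eq:FV} holds for $E=\Omega$.

\subsection{Proof of Theorem~\ref{thm:main}}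

Theorem~\ref{thm:HK} gives $(n+1)|\Omega|\le\rho P$. By \eqref{eq:lower} equality holds, so $\rho=(n+1)|\Omega|/P$ and $\Omega$ is almost equal to a finite union of disjoint open balls of radius $\rho$, hence to the union of their closures.

For the convergence of the lower curvatures we return to the full sequence and descend from $j=k$. If $\int|\sigma_j-\alpha^j|\,d\mu_\ell\to0$ with $2\le j\le k$, then $\int\sigma_{j-1}\,d\mu_\ell=\int\sigma_j\,x\cdot\nu_\ell\,d\mu_\ell\to\alpha^j(n+1)|\Omega|=\alpha^{j-1}P$, so $\int(\sigma_{j-1}-\alpha^{j-1})\,d\mu_\ell\to0$. Lemma~\ref{lem:lowerpart} and \eqref{eq:abs} give $\int|\sigma_{j-1}-\alpha^{j-1}|\,d\mu_\ell\to0$. Under (c), $|H_j|\le\binom nj|A|^j$ shows that $f_\ell=H_j-\binom nj\rho^{-j}$ is bounded in $L^{n/j}(\mu_\ell)$. For $j<n$ and $1\le p<n/j$ write $\frac1p=\vartheta+(1-\vartheta)\frac jn$ with $\vartheta\in(0,1]$; then $\|f_\ell\|_p\le\|f_\ell\|_1^{\vartheta}\|f_\ell\|_{n/j}^{1-\vartheta}\to0$.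

For the converse, given $N$ closed balls of radius $\rho$ with disjoint interiors, let $\Omega_\ell$ be the union of the concentric open balls of radius $\rho_\ell=(1-\frac1{\ell+1})\rho$. Their closures are disjoint, $H_j=\binom nj\rho_\ell^{-j}>0$, $\int|A|^n\,d\mu_\ell=Nn^{n/2}\mathcal H^n(S^n)$, and volume and perimeter converge because the limit spheres meet in finitely many points only. \qed

\section{The lower density bound and the cap inequality}\label{sec:cap}

From now on $E$, $\alpha$, $h$ are as in Theorem~\ref{thm:HK}, with a fixed Borel representative of $h$. The lower bound $h\ge n\alpha$ is not used before Section~\ref{sec:dist}. Let $K=\operatorname{spt}\mu$, a compact set, let $P=P(E)$, and for Borel $A$ let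
\[
\varepsilon(A)=\|h\|_{L^n(\mu\llcorner A)} .
\]
By (T1) and \eqref{eq:FV}, (T7) applies with $\mathbf H=-h\nu$:
\begin{equation}\label{eq:MS}
\|\varphi\|_{L^{n'}(\mu)}\le C_n\int(|\nabla^\tau\varphi|+|h|\varphi)\,d\mu\qquad(0\le\varphi\in C^1_c(\mathbb R^{n+1})).
\end{equation}
The exponent $n$ is dual to $n'$. If $\varphi$ vanishes on $K\setminus A$, then $\int|h|\varphi\,d\mu\le\varepsilon(A)\|\varphi\|_{L^{n'}(\mu)}$, and the curvature term is absorbed on the left as soon as $C_n\varepsilon(A)\le\frac12$. The measure $\mu$ has no atoms and compact support, so $\sup_x\mu(B_r(x))\to0$ as $r\to0$, and by absolute continuity of the integral $\sup_x\varepsilon(B_r(x))\to0$. Fix $r_0\in(0,1)$ with $C_n\varepsilon(B_{r_0}(x))\le\frac12$ for all $x$.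

\subsection{Density and an open representative}

\begin{lemma}\label{lem:density}
With $c_1=(2nC_n)^{-n}$,
\begin{equation}\label{eq:density}
\mu(B_r(x))\ge c_1r^n\qquad(x\in K,\ 0<r\le r_0).
\end{equation}
\end{lemma}

\begin{proof}
Let $m(r)=\mu(B_r(x))>0$ and $0<\delta<r<r_0$. Choose $g\in C^1$ with $g=1$ on $[0,r-\delta]$, $g=0$ on $[r,\infty)$ and $-\frac{1+\delta}\delta\le g'\le0$, and apply \eqref{eq:MS} to $\varphi(p)=g(|p-x|)$. After absorbing the curvature term,
\[
\tfrac12m(r-\delta)^{1/n'}\le\tfrac12\|\varphi\|_{L^{n'}(\mu)}\le C_n\tfrac{1+\delta}\delta\big(m(r)-m(r-\delta)\big).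
\]
At a point of differentiability of the monotone function $m$, $\delta\to0$ gives $\frac12m^{1-1/n}\le C_nm'$, that is, $(m^{1/n})'\ge\frac1{2nC_n}$. A nondecreasing function increases at least by the integral of its a.e.\ derivative, so $m(r)^{1/n}\ge r/(2nC_n)$.
\end{proof}

\begin{lemma}\label{lem:open}
We have $\mathcal H^n(K\setminus\partial^*E)=0$, $\mathcal H^n(K)=P$ and $|K|=0$. There is a bounded open set $\Omega$ with $|\Omega\triangle E|=0$ and $\partial\Omega=K$.
\end{lemma}

\begin{proof}
By \eqref{eq:density} and (T3), $\mathcal H^n(K\setminus\partial^*E)\le(\omega_n/c_1)\,\mu(K\setminus\partial^*E)=0$. Since $\partial^*E\subset K$, we get $\mathcal H^n(K)=P<\infty$ and $|K|=0$. On each component of $\mathbb R^{n+1}\setminus K$ we have $D\chi_E=0$, so $\chi_E$ is a.e.\ constant. Let $\Omega$ be the union of the components on which it equals $1$. Then $|\Omega\triangle E|=0$, and $\Omega$ is bounded because it is open and almost contained in $E$. As $\Omega$ is open and closed relative to $\mathbb R^{n+1}\setminus K$,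 $\partial\Omega\subset K$. If $x\in K$, then $D\chi_E\ne0$ on every ball around $x$, so every such ball meets $E$, hence $\Omega$, in positive measure; thus $x\in\overline\Omega\setminus\Omega$.
\end{proof}

Let $d=\operatorname{dist}(\cdot,K)$. For $z\in\Omega$ the ball $B_{d(z)}(z)$ is connected and misses $\partial\Omega$, so it lies in $\Omega$. If $|u|=1$ and $B_s(x-su)\subset\Omega$, every $p\in K$ satisfies $|p-x+su|^2\ge s^2$, that is,
\begin{equation}\label{eq:ball}
(p-x)\cdot u\ge-\frac{|p-x|^2}{2s}\qquad(p\in K).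
\end{equation}

\subsection{The cap inequality}

We use orthonormal coordinates $p=(p',z)\in\mathbb R^n\times\mathbb R$ and $e=e_{n+1}$, and picture $\Omega$ as lying below $K$. Suppose for a moment that $K$ is an almost flat graph $z=u(p')$, so that $h\approx-\Delta u$, and that $K$ dips below the graph of a function $w$ in a compact cap $W$. For $\varphi=w-u$, which vanishes on the edge of the cap, $\int_W|\nabla\varphi|^2=-\int_W\varphi\Delta\varphi\approx-\int_W\varphi(\Delta w+h)$. This is impossible if $\Delta w+h>0$, and if $\Delta w$ is large and positive it forces $|h|$ to be large. The next lemma makes this precise with no assumption on the shape of $K$.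

\begin{lemma}[Cap inequality]\label{lem:cap}
Let $U$ be a bounded open set, $w=w(p')$ a $C^2$ function on $U$, $\varphi=w-z$, and $W=\{p\in K\cap U:\varphi(p)>0\}$. Suppose $\overline W\subset U$, and set
\[
I=\int_W|\nabla^\tau\varphi|^2d\mu,\qquad L=\sup_W\|D^2w\|,\qquad T=\sup_W\varphi .
\]
If $|\nabla w|\le1$ on $W$, $2LT\le\frac12$ and $C_n\varepsilon(W)\le\frac12$, then
\begin{align}
\tfrac12I+\int_W\varphi\,(\Delta w-2L|\nabla w|^2)\,d\mu&\le\int_Wh\varphi\,\nabla\varphi\cdot\nu\,d\mu,\label{eq:cap1}\\
\|\varphi\|_{L^{n'}(\mu\llcorner W)}&\le2C_n\,\mu(W)^{1/2}I^{1/2},\label{eq:cap2}\\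
\tfrac14I+\int_W\varphi\,(\Delta w-2L|\nabla w|^2)\,d\mu&\le8C_n^2\,\varepsilon(W)^2\mu(W).\label{eq:cap3}
\end{align}
\end{lemma}

\begin{proof}
We want to test \eqref{eq:FV} with $\varphi^+\nabla\varphi$, which must first be made $C^1$ with compact support. Let $0\le\zeta\in C_c^\infty(U)$ equal $1$ near $\overline W$, and let $\chi_m(t)=\int_0^t\min\{1,ms^+\}\,ds$. Then $\chi_m\in C^1(\mathbb R)$, $\chi_m=\chi_m'=0$ on $(-\infty,0]$, $\chi_m(t)\to t^+$ uniformly, $0\le\chi_m'\le1$ and $\chi_m'\to1$ on $(0,\infty)$. Let $X_m=\zeta\chi_m(\varphi)\nabla\varphi\in C^1_c$. On $(K\cap U)\setminus W$ both $X_m$ and $DX_m$ vanish. On $W$ we have $\zeta=1$, $\nabla\zeta=0$ and $\operatorname{div}_\tau X_m=\chi_m'(\varphi)|\nabla^\tau\varphi|^2+\chi_m(\varphi)(\Delta w-D^2w(\nu',\nu'))$, where $\nu'$ is the horizontal part of $\nu$. Dominated convergence gives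
\begin{equation}\label{eq:capid}
I+\int_W\varphi\,\big(\Delta w-D^2w(\nu',\nu')\big)\,d\mu=\int_Wh\varphi\,\nabla\varphi\cdot\nu\,d\mu .
\end{equation}
The term $D^2w(\nu',\nu')$ matters only where $\nu$ is far from vertical, and there $|\nabla^\tau\varphi|$ is large. Indeed, let $N=\nabla\varphi/|\nabla\varphi|$, where $\nabla\varphi=(\nabla w,-1)$ and $|\nabla\varphi|\ge1$. Then $|\nu-(\nu\cdot N)N|^2=1-(\nu\cdot N)^2=|N^\tau|^2\le|\nabla^\tau\varphi|^2$, and the horizontal part of $N$ has length at most $|\nabla w|$. So $|\nu'|^2\le2|\nabla^\tau\varphi|^2+2|\nabla w|^2$ and, since $2L\varphi\le\frac12$,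
\[
\varphi\,D^2w(\nu',\nu')\le L\varphi|\nu'|^2\le\tfrac12|\nabla^\tau\varphi|^2+2L\varphi|\nabla w|^2 .
\]
Inserting this in \eqref{eq:capid} proves \eqref{eq:cap1}.

Apply \eqref{eq:MS} to $\zeta\chi_m(\varphi)$ and let $m\to\infty$. With $\|\varphi\|_{n'}$ denoting the norm in \eqref{eq:cap2}, we get $\|\varphi\|_{n'}\le C_n\int_W|\nabla^\tau\varphi|\,d\mu+C_n\varepsilon(W)\|\varphi\|_{n'}$. Absorbing the last term and using the Cauchy--Schwarz inequality gives \eqref{eq:cap2}. Finally $|\nabla\varphi|\le\sqrt2$ on $W$, so the right side of \eqref{eq:cap1} is at most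
\[
\sqrt2\,\varepsilon(W)\|\varphi\|_{n'}\le2\sqrt2\,C_n\varepsilon(W)\mu(W)^{1/2}I^{1/2}\le\tfrac14I+8C_n^2\varepsilon(W)^2\mu(W).\qedhere
\]
\end{proof}

In the next section \eqref{eq:cap3} is used as follows. If $\Delta w-2L|\nabla w|^2\ge\Lambda'>0$ on $W$ and $\varphi\ge T'$ on a subset $W'\subset W$, then $\mu(W')\le8C_n^2\varepsilon(W)^2(\Lambda'T')^{-1}\mu(W)$. When $\varepsilon(W)^2=o(\Lambda'T')$, the deep part of the cap carries a vanishing fraction of the mass. Across many scales this makes the mass decay faster than any power, which \eqref{eq:density} forbids.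

\section{Nearest points}\label{sec:nearest}

\subsection{Normals at contact points}

On the rim in Example~\ref{ex:twoballs} interior balls touch the boundary from a whole arc of directions. The first application of the cap inequality excludes this at every point of $K$. Opposite directions remain possible, as at the common point of two tangent balls.

\begin{lemma}\label{lem:contact}
If $x\in K$, $s>0$ and $B_s(x-su_i)\subset\Omega$ for unit vectors $u_1,u_2$, then $u_2=\pm u_1$.
\end{lemma}

\begin{proof}
Suppose not. Take $x=0$, let $e$ and $e_1$ be the directions of $u_1+u_2$ and $u_1-u_2$, which are orthogonal, and write $u_{1,2}=\cos\gamma\,e\pm\sin\gamma\,e_1$ with $\gamma\in(0,\frac\pi2)$, and $p'=(p_1,p'')$.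

\emph{$K$ lies above a wedge.} By \eqref{eq:ball} for $u_1$ and $u_2$, $z\ge|p_1|\tan\gamma-C|p|^2$ on $K$, with $C=(2s\cos\gamma)^{-1}$. Let $t=\min\{\frac14,\frac12\tan\gamma\}$, $C_0=2C$, and choose $0<r_1\le r_0$ with $Cr_1\le\frac12$ and $2Cr_1\le\frac12\tan\gamma$. We claim
\begin{equation}\label{eq:wedge}
z\ge t|p_1|-C_0|p''|^2\qquad\text{on }K\cap B_{r_1}.
\end{equation}
There is nothing to prove if $z\ge t|p_1|$. If $0\le z<t|p_1|$, then $z^2\le p_1^2$. If $z<0$, then $|z|\le C|p|^2\le\frac12|p|$, so $3z^2\le p_1^2+|p''|^2$. In both cases $|p|^2\le2(p_1^2+|p''|^2)$, so $z\ge|p_1|(\tan\gamma-2Cr_1)-2C|p''|^2$, which gives \eqref{eq:wedge}.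

\emph{The barrier.} A parabola of height $b$ fits into the wedge at width of order $b$, so its curvature can be taken of order $1/b$; this dominates the bounded negative curvature needed in the directions $p''$ to close the cap. Let $C_1=C_0+1$ and, for small $b>0$,
\[
\Lambda=\frac{t^2}{4b},\qquad w=b+\frac\Lambda2p_1^2-C_1|p''|^2,\qquad U=B_{r_1}\cap\{|p_1|<4b/t\}.
\]
On $U$, $\frac\Lambda2p_1^2\le\frac t2|p_1|$, so \eqref{eq:wedge} gives $\varphi=w-z\le b-\frac t2|p_1|-|p''|^2$ on $K\cap U$. Hence $T\le b$, and on $W$ we have $|p_1|<2b/t$, $|p''|^2<b$ and $-C_0b\le z<b+\frac\Lambda2(2b/t)^2=\frac32b$. For small $b$ it follows that $\overline W\subset U$, $L=\max\{\Lambda,2C_1\}=\Lambda$, $2LT\le t^2/2\le\frac12$, and on $W$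
\[
|\nabla w|\le\tfrac t2+2C_1\sqrt b\le\tfrac14,\qquad\Delta w-2L|\nabla w|^2\ge\tfrac78\Lambda-2C_1(n-1)\ge\tfrac12\Lambda .
\]
Also $C_n\varepsilon(W)\le\frac12$, as $W\subset B_{r_0}$. So Lemma~\ref{lem:cap} applies.

\emph{Decay of the mass.} The barriers for different $b$ are compared through the nested sets
\[
F_b=\{p\in K\cap B_{r_1}:|p_1|<2b/t,\ |p''|^2<b,\ z<2b\},\qquad\eta=\frac1{2(2+C_1)} .
\]
We have $W\subset F_b$. On $F_{\eta b}\subset U$, $\varphi\ge b-C_1|p''|^2-z>b-(C_1+2)\eta b=b/2$. By \eqref{eq:cap3}, $\frac\Lambda2\cdot\frac b2\,\mu(F_{\eta b})\le8C_n^2\varepsilon(F_b)^2\mu(F_b)$, and $\Lambda b/4=t^2/16$, so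
\[
\mu(F_{\eta b})\le128C_n^2t^{-2}\,\varepsilon(F_b)^2\,\mu(F_b).
\]
By \eqref{eq:wedge}, $z\ge-C_0b$ on $F_b$, so $F_b$ lies in a ball of radius $O(\sqrt b)$ and $\varepsilon(F_b)\to0$. Thus $\mu(F_{\eta^{j+1}})\le\eta^{n+1}\mu(F_{\eta^j})$ for large $j$, and $\mu(F_{\eta^j})=O(\eta^{(n+1)j})$. But $K\cap B_b\subset F_b$ for small $b$, so $\mu(F_{\eta^j})\ge c_1\eta^{nj}$ by \eqref{eq:density}, a contradiction.
\end{proof}

\begin{remark}
The proof uses only $|h|\in L^n(\mu)$, and for a statement of this kind, blind to the sign of $h$, a smaller exponent does not suffice. The set $\{z<|p'|\}$ has $h=-(n-1)/(\sqrt2|p'|)$, which is locally in $L^p(\mu)$ exactly for $p<n$; it satisfies \eqref{eq:FV} across the vertex by the cutoff argument of Section~\ref{sec:exponent}, and interior balls touch the vertex from all directions within angle $\pi/4$ of $e$.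
\end{remark}

\subsection{Null sets of the boundary attract no volume}

Let $\mathcal U\subset\Omega$ be the Borel set where the Lipschitz function $d$ is differentiable; it has full measure by Rademacher's theorem. If $z\in\mathcal U$ and $x\in K$ is a nearest point, then $d\le|\cdot-x|$ with equality at $z$, so $\nabla d(z)=(z-x)/d(z)$. Hence $|\nabla d|=1$ on $\mathcal U$, the nearest point is unique and equals $\xi(z)=z-d(z)\nabla d(z)$, and $\xi:\mathcal U\to K$ is Borel.

\begin{proposition}[Lusin property]\label{prop:lusin}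
If $X_0\subset K$ is Borel and $\mu(X_0)=0$, then $|\{z\in\mathcal U:\xi(z)\in X_0\}|=0$.
\end{proposition}

The idea is the following. The volume of the points that project into $B_r(x)$ is at most $C(r+\theta)^n$, where $\theta$ is the oscillation of the contact normals in $B_r(x)$. If the proposition fails, differentiation of measures gives a point where this volume dominates both $\mu(B_r(x))\ge c_1r^n$ and $\varepsilon(B_r(x))^n$, so $\theta\gg r$ and $\theta\gg\varepsilon(B_r(x))$. Heuristically, a turn of the normal by $\theta$ over a distance $r$ requires curvature of size $\theta/r\gg1$. Interior balls of fixed radius bound the positive curvatures, so the large curvatures are negative and do not cancel in the mean curvature, whose $L^n$ norm at scale $r$ should then be comparable to $\theta$. The cap inequality turns this into a proof.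

\begin{proof}
\emph{Step 1: a continuous normal field.} Fix $s\in(0,1)$ and a closed set $\mathcal C\subset S^n$ of diameter at most $\frac12$, and let
\[
Z=\{z\in\mathcal U:d(z)\ge s,\ -\nabla d(z)\in\mathcal C\}.
\]
Countably many such Borel sets cover $\mathcal U$, so it suffices to show $|Z\cap\xi^{-1}(X_0)|=0$. The set $G=\{(x,u)\in K\times\mathcal C:B_s(x-su)\subset\Omega\}$ is described by the conditions $x-su\in\Omega$ and $d(x-su)\ge s$. It is compact, because a limit of such centers lies in $\overline\Omega\setminus K=\Omega$. By Lemma~\ref{lem:contact} and the bound on the diameter of $\mathcal C$, which excludes antipodal pairs, $G$ is the graph of a function $N:X\to\mathcal C$ on a compact set $X\subset K$, and a function with compact graph is continuous. If $z\in Z$, $x=\xi(z)$ and $u=-\nabla d(z)$, then $z=x-d(z)u$ and $B_s(x-su)\subset B_{d(z)}(z)\subset\Omega$; so $x\in X$ and $z=x-d(z)N(x)$. For $x\in X$ put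
\[
\theta(x,r)=\sup\{|N(\bar x)-N(x)|:\bar x\in X,\ |\bar x-x|\le r\}\le\tfrac12,
\]
which is nondecreasing in $r$ and tends to $0$ as $r\to0$.

Let $\Xi(A)=|Z\cap\xi^{-1}(A)|$, a finite Borel measure concentrated on $X$, and $D_1=1+\operatorname{diam}\Omega$. If $x\in X$, $z\in Z$ and $|\xi(z)-x|\le r$, then $|z-(x-d(z)N(x))|\le r+D_1\theta(x,r)$, so $z$ lies within distance $a_r=r+D_1\theta(x,r)$ of a segment of length at most $D_1$. This tube has volume at most $\omega_na_r^n(D_1+2a_r)$, so there is $C_2$ with
\begin{equation}\label{eq:tubeXi}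
\Xi(\overline B_r(x))\le C_2\,(r+\theta(x,r))^n\qquad(x\in X,\ 0<r\le1).
\end{equation}

\emph{Step 2: a point where the normals oscillate too much.} Suppose $\Xi(X_0)>0$. The finite measure $\tilde\mu=(1+|h|^n)\mu$ vanishes on $X_0$, so by (T4) $\tilde\mu(\overline B_r(x))/\Xi(\overline B_r(x))\to0$ for $\Xi$-a.e.\ $x\in X_0$. Fix such a point $x\in X\cap X_0$, choose coordinates with $x=0$, $N(0)=e$, and write $\theta(r)=\theta(0,r)$. By \eqref{eq:density} and \eqref{eq:tubeXi}, $c_1r^n\le\tilde\mu(\overline B_r)\le o(1)(r+\theta(r))^n$, so $r=o(\theta(r))$, and then $\varepsilon(\overline B_r)^n\le\tilde\mu(\overline B_r)\le o(1)\theta(r)^n$. Thus, as $r\to0$,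
\begin{equation}\label{eq:small}
\theta(r)\to0,\qquad\frac r{\theta(r)}\to0,\qquad\frac{\varepsilon(\overline B_r)}{\theta(r)}\to0 .
\end{equation}

\emph{Step 3: a doubling scale.} The cap will live in $B_{10r}$ and its deep part near the origin, so we need a scale at which neither $\theta$ nor the mass drops by more than a fixed factor between the two. Fix
\[
a=2^{-n-5},\qquad c'=\tfrac12\big((7/2)^{-n}-4^{-n}\big),\qquad\eta=\min\{\tfrac14,ac'\},\qquad\Gamma=10/\eta,
\]
and let $Q(r)=\{p\in K:|p|\le r,\ z\le\theta(r)r\}$ and $m(r)=\mu(Q(r))$. Both $\theta$ and $m$ are nondecreasing. For small $r$ we have $r\le\theta(r)\le1$ and $K\cap B_{\theta(r)r}\subset Q(r)$, so $m(r)\ge c_1r^{2n}$ and $g(r):=\theta(r)m(r)\ge c_1r^{2n+1}$. If $g(10r)>\Gamma^{2n+2}g(\eta r)$ held for all small $r$, then for a fixed small $r'$ iteration would give $g(\Gamma^{-j}r')\le\Gamma^{-(2n+2)j}g(r')$, against $g(\Gamma^{-j}r')\ge c_1(r')^{2n+1}\Gamma^{-(2n+1)j}$. So there are arbitrarily small $r$ with $g(10r)\le\Gamma^{2n+2}g(\eta r)$. Bounding one factor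 of $g(\eta r)$ by its value at $10r$ and canceling it, we get at such $r$
\begin{equation}\label{eq:doubling}
\theta(10r)\le\Gamma^{2n+2}\theta(r),\qquad m(10r)\le\Gamma^{2n+2}m(\eta r).
\end{equation}
Below $r$ is such a scale, as small as needed, $\theta=\theta(r)$, and $C,c>0$ do not depend on $r$. By \eqref{eq:small} and \eqref{eq:doubling}, $\varepsilon(B_{10r})=o(\theta(10r))=o(\theta)$.

\emph{Step 4: a region where $K$ is raised.} By \eqref{eq:ball} at $0$, $z\ge-|p|^2/(2s)$ on $K$. A second contact ball with tilted normal lifts $K$ to height of order $\theta r\gg r^2$ on one side. Choose $\bar x=(\bar x',\bar z)\in X$ with $|\bar x|\le r$ and $|\bar N-e|\ge\theta/2$, where $\bar N=N(\bar x)=(\bar N',\bar N_z)$. From $2-2\bar N_z=|\bar N-e|^2\le\frac14$ we get $\bar N_z\ge\frac12$, and $|\bar N'|^2=(1-\bar N_z)(1+\bar N_z)\ge\frac12|\bar N-e|^2\ge\theta^2/16$. Let $q=-\bar N'/\bar N_z$, so $|q|\ge\theta/4$. For $p\in K$ with $|p|\le10r$, \eqref{eq:ball} at $\bar x$, divided by $\bar N_z$, gives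
\[
z\ge\bar z+q\cdot(p'-\bar x')-\frac{(11r)^2}{s}\ge q\cdot(p'-\bar x')-Cr^2 .
\]
Put $p_0'=\bar x'+2rq/|q|$, so that $r\le|p_0'|\le3r$, and $y=(p'-p_0')/r$. If $|y|\le1$, then $q\cdot(p'-\bar x')=2r|q|+r\,q\cdot y\ge r|q|$. Hence, by \eqref{eq:small},
\begin{equation}\label{eq:raised}
p\in K,\ |p|\le10r,\ |y|\le1\quad\Longrightarrow\quad z\ge\tfrac14\theta r-Cr^2\ge\tfrac18\theta r .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.8]
\fill[gray!30] (1,-0.07) -- plot[domain=1:4.54,samples=30] (\x,{0.55*ln(4/\x)}) -- cycle;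
\draw[->] (0,0)--(6,0) node[right] {$|y|$};
\draw[->] (0,-0.35)--(0,1.6) node[left] {$z$};
\draw[very thick] (0,1.35) node[left] {$\theta r/8$}--(1,1.35);
\draw[dotted] (1,1.35)--(1,-0.07);
\draw[very thick] (1,-0.07)--(5.7,-0.07);
\draw[domain=0.5:5.7,samples=40] plot (\x,{0.55*ln(4/\x)});
\node at (1.75,0.68) {$w$};
\fill (2,0) circle (0.9pt) node[above] {$0$};
\node[below] at (1,-0.09) {$1$};
\node[above] at (4,0.02) {$4$};
\node[above] at (5,0.02) {$5$};
\node[below] at (2.7,-0.09) {$-50r^2/s$};
\end{tikzpicture}
\caption{Schematic radial profile of the barrier $w$ around $p_0'$, with $y=(p'-p_0')/r$. In $B_{10r}$ the set $K$ lies above the heavy lines, which come from the two interior contact balls. So the part of $K$ below the graph of $w$ is confined to the shaded region. It contains the point $0\in K$, at depth of order $\theta r$ below the graph.}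
\label{fig:barrier}
\end{figure}

\emph{Step 5: the barrier.} We need a function on an annulus around $p_0'$ that is below $K$ near both edges, above the origin, and strictly subharmonic. In $\mathbb R^n$, $\Delta|y|^{\beta}=\beta(\beta+n-2)|y|^{\beta-2}$, so $\Delta|y|^{-n}=2n|y|^{-n-2}>0$. Let
\[
w=a\theta r\,\big(|y|^{-n}-4^{-n}\big),\qquad U=\{|p|<10r,\ |y|>\tfrac12\},
\]
and let $W$, $\varphi$ be as in Lemma~\ref{lem:cap}; see Figure~\ref{fig:barrier}. On $K\cap U$, if $\frac12<|y|\le1$ then $w\le2^na\theta r=\theta r/32<z$ by \eqref{eq:raised}, and if $|y|\ge5$ then $w\le-a(4^{-n}-5^{-n})\theta r<-50r^2/s\le z$ by \eqref{eq:small}. So $W\subset\{1<|y|<5\}$. On $W$ we have $|p'|<8r$ and $-50r^2/s\le z<w\le a\theta r$, hence $|z|\le r$ and $|p|<9r$. Therefore $\overline W\subset U$, $W\subset Q(10r)$ and $T\le a\theta r+50r^2/s\le\theta r$. Differentiating $w$, on $W$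
\[
|\nabla w|\le C\theta,\qquad\|D^2w\|\le C\frac\theta r,\qquad\Delta w=2na\frac\theta r|y|^{-n-2}\ge c\frac\theta r .
\]
Since $\theta\to0$, for small $r$ we get $|\nabla w|\le1$, $2LT\le C\theta^2\le\frac12$ and $\Delta w-2L|\nabla w|^2\ge(c-C\theta^2)\frac\theta r\ge\frac c2\frac\theta r$. By \eqref{eq:cap3} and \eqref{eq:doubling},
\begin{equation}\label{eq:lusincap}
\frac c2\,\frac\theta r\int_W\varphi\,d\mu\le8C_n^2\,\varepsilon(B_{10r})^2\,m(10r)\le o(1)\,\theta^2\,m(\eta r).
\end{equation}
On $Q(\eta r)$ we have $|p'|\le\eta r$, so $\frac12<1-\eta\le|y|\le3+\eta\le\frac72$; hence $Q(\eta r)\subset U$, $w\ge2ac'\theta r$ and $z\le\theta(\eta r)\eta r\le ac'\theta r$. So $\varphi\ge ac'\theta r$ on $Q(\eta r)\subset W$, and the left side of \eqref{eq:lusincap} is at least $\frac c2ac'\theta^2m(\eta r)$. As $m(\eta r)>0$, this is a contradiction for small $r$.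
\end{proof}

\section{The viscosity inequality}\label{sec:visc}

Proposition~\ref{prop:lusin} allows us to discard any $\mu$-null set of boundary points. We keep the set $\mathcal G$ of those $x\in\partial^*E$ with $n\alpha\le h(x)<\infty$ at which, as $r\to0$,
\begin{equation}\label{eq:good}
\int_{B_r(x)}|\nu-\nu(x)|\,d\mu=o(r^n),\qquad\int_{B_r(x)}|h-h(x)|\,d\mu=o(r^n),\qquad\varepsilon(B_r(x))=O(r).
\end{equation}
At every $x\in\partial^*E$, $\mu(B_r(x))/r^n\to\omega_n$ by (T1). The first condition holds at every such $x$: the average of $\nu$ over $B_r(x)$ tends to $\nu(x)$ by definition, so the average of $|\nu-\nu(x)|^2=2-2\nu(x)\cdot\nu$ tends to zero. The other two hold $\mu$-a.e.\ by (T4) applied to $h$ and $|h|^n$. Hence $\mu(\mathbb R^{n+1}\setminus\mathcal G)=0$.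

If $K$ were a $C^2$ graph $z=u(p')$ with $\nabla u(0)=0$, touched from below at $0$ by the graph of $w$, then $h(0)=-\Delta u(0)\le-\Delta w(0)$. The same inequality holds at points of $\mathcal G$.

\begin{proposition}\label{prop:visc}
Let $0\in\mathcal G$. Suppose that, in some orthonormal coordinates, $\{z<w(p')\}\cap B_r\subset\Omega$ for some $r>0$, where $w$ is $C^2$ near $0$, $w(0)=0$ and $\nabla w(0)=0$. Then $-\Delta w(0)\ge h(0)$.
\end{proposition}

\begin{proof}
The blow-ups of $E$ at $0$ converge to $\{p\cdot\nu(0)<0\}$ and contain, up to null sets, blow-ups of $\{z<w\}$, which converge to $\{z<0\}$. So $\nu(0)=e$.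

Suppose $\Delta w(0)+h(0)>0$. Bend $w$ down so that it touches strictly: fix $\eta>0$ so small that $w_\eta=w-\eta|p'|^2$ satisfies $\Delta w_\eta(0)+h(0)=:3\delta>0$. Decrease $r$ so that $w$ has bounded second derivatives on $B_r$. Since $K\cap\Omega=\emptyset$, $z\ge w$ on $K\cap B_r$, so $f:=z-w_\eta\ge\eta|p'|^2$ there. Now raise the graph by a small $b>0$: apply Lemma~\ref{lem:cap} to $w_\eta+b$ on $U=B_r$, with $\varphi=b-f$ and $W_b=\{p\in K\cap B_r:f<b\}$. Constants $C,c>0$ do not depend on $b$. On $W_b$, $|p'|^2<b/\eta$ and $-C|p'|^2\le z<b+w_\eta\le Cb$. So $W_b\subset B_{C\sqrt b}$, $\overline{W_b}\subset B_r$, $T\le b$, $L\le C$, $|\nabla w_\eta|\le C\sqrt b$ on $W_b$, and $\varepsilon(W_b)\le C\sqrt b$ by \eqref{eq:good}. The hypotheses of the lemma hold for small $b$.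

The errors in \eqref{eq:good} are small relative to the mass $\approx b^{n/2}$ of the ball $B_{C\sqrt b}$, whereas the main term is an integral over the cap $W_b$. We must therefore show that the cap has comparable mass. The bound \eqref{eq:density} gives less: $K\cap B_{\beta/2}\subset W_\beta$ for small $\beta$, because there $f\le\beta/2+C\beta^2$, so $\mu(W_\beta)\ge c\beta^n$. We improve it by iteration.

\emph{Mass of the cap.} By \eqref{eq:cap3}, $I\le C(\varepsilon(W_b)^2+b)\mu(W_b)\le Cb\,\mu(W_b)$. Since $\varphi>b/2$ on $W_{b/2}$, \eqref{eq:cap2} gives $\frac b2\mu(W_{b/2})^{1-1/n}\le C\sqrt b\,\mu(W_b)$. Let $g(b)=b^{-n/2}\mu(W_b)$. Both sides carry the factor $b^{(n+1)/2}$, so $g(b/2)\le C_3\,g(b)^{n/(n-1)}$ for all small $b$. Choose $g_*>0$ with $C_3g_*^{1/(n-1)}\le2^{-n}$. If $g(b)\le g_*$ for some small $b$, then $g(b/2)\le2^{-n}g(b)$ and inductively $g(2^{-j}b)\le2^{-nj}g_*$. This contradicts $g(2^{-j}b)\ge c\,b^{n/2}2^{-nj/2}$ for large $j$. Hence $\mu(W_b)\ge g_*b^{n/2}$ for all small $b$, and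
\begin{equation}\label{eq:capmass}
\int_{W_b}\varphi\,d\mu\ge\tfrac b2\,\mu(W_{b/2})\ge c\,b^{1+n/2}.
\end{equation}

\emph{Conclusion.} Here $\nabla\varphi=-\nabla f=(\nabla w_\eta,-1)$. Split the integrand on the right of \eqref{eq:cap1} as
\[
h\varphi\,\nabla\varphi\cdot\nu=-h(0)\varphi-(h-h(0))\varphi\,\nabla f\cdot\nu-h(0)\varphi\,(\nabla f\cdot\nu-1),
\]
where $|\nabla f\cdot\nu-1|\le|e\cdot(\nu-e)|+|\nabla w_\eta|\le|\nu-\nu(0)|+C\sqrt b$. Since $\varphi\le b$, $|\nabla f|\le\sqrt2$, $W_b\subset B_{C\sqrt b}$ and $\mu(B_{C\sqrt b})\le Cb^{n/2}$, \eqref{eq:good} shows that the last two terms integrate to $o(b^{1+n/2})$. So does $2L|\nabla w_\eta|^2\varphi=O(b^2)$. Thus \eqref{eq:cap1} gives $\int_{W_b}\varphi\,(\Delta w_\eta+h(0))\,d\mu\le o(b^{1+n/2})$. By continuity $\Delta w_\eta+h(0)\ge2\delta$ on $W_b$ for small $b$, which contradicts \eqref{eq:capmass}.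
\end{proof}

\section{The distance function and the proof of Theorem~\ref{thm:HK}}\label{sec:dist}

Let $\rho=1/\alpha$. On a ball at distance $\delta>0$ from $K$, each function $|\cdot-x|$, $x\in K$, has Hessian at most $\delta^{-1}\mathrm{Id}$, so $d-\frac1{2\delta}|\cdot|^2$ is a minimum of concave functions. Hence $d$ is locally semiconcave in $\Omega$ and (T8) applies: $D^2d=S\mathcal L^{n+1}+(D^2d)_s$.

\subsection{Laplacian comparison}

We know nothing about second derivatives of $K$, but $d$ has a second-order expansion at a.e.\ $z_0\in\Omega$. The balls $B_{d(z)}(z)\subset\Omega$ with $z$ near $z_0$ sweep out a region with a quadratic upper envelope at $\xi(z_0)$, which serves as the test surface in Proposition~\ref{prop:visc}.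

\begin{proposition}\label{prop:laplace}
At a.e.\ point of $\Omega$ we have $d<\rho$ and $-\operatorname{tr}S\ge\frac n{\rho-d}$, and equality in the latter implies $S=-\frac1{\rho-d}(\mathrm{Id}-\nabla d\otimes\nabla d)$. In particular $d\le\rho$ everywhere in $\Omega$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:lusin} to a Borel $\mu$-null subset of $K$ containing $K\setminus\mathcal G$. With (T8), a.e.\ $z_0\in\Omega$ has $\xi(z_0)\in\mathcal G$ and is a point of second-order expansion of $d$ with Hessian $S=S(z_0)$. Fix such $z_0$, let $t=d(z_0)$, and choose coordinates with $\xi(z_0)=0$ and $z_0=-te$, so $\nabla d(z_0)=-e$.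

From $d\le|\cdot|$, with equality of values and gradients at $z_0$, we get $S\le\frac1t(\mathrm{Id}-e\otimes e)$. Since $d(z_0+se)=t-s$ for $0\le s\le t$, $S(e,e)=0$. So the nonnegative form $\frac1t(\mathrm{Id}-e\otimes e)-S$ vanishes at $e$, hence has $e$ in its kernel, and $Se=0$. Rotate the horizontal axes so that $Se_i=-\kappa_ie_i$, $1\le i\le n$; then $\kappa_i\ge-\frac1t$. The $\kappa_i$ play the role of the curvatures of the level set of $d$ through $z_0$.

Let $\eta>0$ and $a_i=\kappa_i+\eta$, so $1+ta_i>0$. For small horizontal $q$, $d(z_0+q)=t-\frac12\sum\kappa_iq_i^2+o(|q|^2)\ge\varrho(q):=t-\frac12\sum a_iq_i^2>0$, so $B_{\varrho(q)}(z_0+q)\subset\Omega$. A point $(p',z)$ lies in this ball if $|z+t|<\sqrt{\varrho(q)^2-|p'-q|^2}$. To second order the root equals $t-\frac12\sum a_iq_i^2-\frac1{2t}|p'-q|^2$, which is maximal in $q$ for $q_i=p_i/(1+ta_i)$. With this choice $p_i-q_i=ta_iq_i$ and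
\begin{align*}
-t+\sqrt{\varrho(q)^2-|p'-q|^2}&=-\tfrac12\sum a_iq_i^2-\tfrac t2\sum a_i^2q_i^2+O(|p'|^4)\\
&=-\tfrac12\sum\frac{a_i}{1+ta_i}\,p_i^2+O(|p'|^4).
\end{align*}
Let $w=-\frac12\sum\frac{a_i}{1+ta_i}p_i^2-\eta|p'|^2$. For small $r$, a point of $\{z<w\}\cap B_r$ has $0<z+t<\sqrt{\varrho(q)^2-|p'-q|^2}$, so $\{z<w\}\cap B_r\subset\Omega$. Proposition~\ref{prop:visc} gives
\[
\sum_i\frac{a_i}{1+ta_i}+2n\eta\ge h(0)\ge n\alpha .
\]
This is the only use of the hypothesis $h\ge n\alpha$. The function $\psi(\kappa)=\frac\kappa{1+t\kappa}=\frac1t\big(1-\frac1{1+t\kappa}\big)$ is strictly concave on $(-\frac1t,\infty)$, less than $\frac1t$, and tends to $-\infty$ at $-\frac1t$. Letting $\eta\downarrow0$, we see that no $\kappa_i$ equals $-\frac1t$ and that $\sum\psi(\kappa_i)\ge n\alpha$. With $\bar\kappa=\frac1n\sum\kappa_i=-\frac1n\operatorname{tr}S$, Jensen's inequality gives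
\begin{equation}\label{eq:jensen}
\frac1t>\psi(\bar\kappa)\ge\frac1n\sum_i\psi(\kappa_i)\ge\alpha .
\end{equation}
So $t<\rho$, and $\bar\kappa\ge\alpha(1+t\bar\kappa)$ gives $\bar\kappa\ge\frac\alpha{1-\alpha t}=\frac1{\rho-t}$. If $\bar\kappa=\frac1{\rho-t}$, then $\psi(\bar\kappa)=\alpha$, equality holds in Jensen's inequality, and all $\kappa_i$ equal $\frac1{\rho-t}$. The last claim follows from the continuity of $d$.
\end{proof}

\subsection{The inner boundary layer}

The Minkowski content controls the two-sided neighborhood of $K$. Lower semicontinuity of perimeter shows that the outer side takes at least half of it.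

\begin{lemma}\label{lem:tube}
$\limsup_{\varepsilon\to0}\varepsilon^{-1}|\{x\in\Omega:d(x)<\varepsilon\}|\le P$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:open} and (T1), $K$ is compact and countably $\mathcal H^n$-rectifiable with $\mathcal H^n(K)=P$. By \eqref{eq:density}, $\mu(B_r(x))\ge c_1r_0^n\,r^n$ for $x\in K$ and $0<r<1$. So (T5) gives $\varepsilon^{-1}|\{d<\varepsilon\}|\to2P$. Let $\bar d=d$ in $\Omega$ and $\bar d=-d$ outside. This function is $1$-Lipschitz, because a segment from $x\in\Omega$ to $y\notin\Omega$ meets $K$ and so has length at least $d(x)+d(y)$. As for $\mathcal U$, $|\nabla d|=1$ at every point of differentiability off $K$. By (T6),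
\[
\frac1\varepsilon\,|\{d<\varepsilon\}\setminus\overline\Omega|=\frac1\varepsilon\int_0^\varepsilon P(\{\bar d>-t\})\,dt .
\]
As $t\downarrow0$ the bounded sets $\{\bar d>-t\}$ decrease to $\Omega\cup K$, which is almost equal to $E$, so $\liminf_{t\to0}P(\{\bar d>-t\})\ge P$. Since $|K|=0$, the upper limit for the inner side is at most $2P-P$.
\end{proof}

\subsection{The inequality}

Let $v=\frac12(\rho-d)^2$ on $\Omega$, a Lipschitz function with $\nabla v=-(\rho-d)\nabla d$ a.e. To differentiate once more we use a product rule: if $a$ is Lipschitz and $g\in BV_{\mathrm{loc}}$ is vector valued, then $D(ag)=a\,Dg+g\otimes\nabla a\,\mathcal L^{n+1}$. It holds for the mollifications $g_\delta$, and it passes to the limit because $g_\delta\to g$ in $L^1_{\mathrm{loc}}$ while $\nabla a$ is bounded, and $Dg_\delta\rightharpoonup Dg$ weakly* while $a$ is continuous. With $a=-(\rho-d)$ and $g=\nabla d$,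
\begin{equation}\label{eq:hessv}
D^2v=\big(\nabla d\otimes\nabla d-(\rho-d)S\big)\mathcal L^{n+1}-(\rho-d)(D^2d)_s .
\end{equation}
Let $\beta=\Delta v-(n+1)\mathcal L^{n+1}$ on $\Omega$. Its absolutely continuous part has density $1-(\rho-d)\operatorname{tr}S-(n+1)\ge0$ by Proposition~\ref{prop:laplace}. Its singular part is the trace of $-(\rho-d)(D^2d)_s$, which is positive semidefinite by (T8) and $d\le\rho$. So $\beta$ is a nonnegative Radon measure.

If $\zeta$ is Lipschitz with compact support in $\Omega$, then $\int\zeta\,d(\Delta v)=-\int\nabla v\cdot\nabla\zeta\,dx$: this holds for the mollifications of $\zeta$, which converge uniformly with gradients converging in $L^1$, and $\nabla v$ is bounded. Take $\zeta=\min\{\varepsilon^{-1}(d-\varepsilon^2)^+,1\}$ on $\Omega$. It is nonnegative, supported in the compact set $\Omega\cap\{d\ge\varepsilon^2\}$, equal to $1$ on $\Omega_\varepsilon:=\Omega\cap\{d\ge\varepsilon+\varepsilon^2\}$, and $\nabla\zeta=\varepsilon^{-1}\nabla d$ a.e.\ on $\{\varepsilon^2<d<\varepsilon+\varepsilon^2\}$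 and $\nabla\zeta=0$ a.e.\ elsewhere. Therefore
\[
(n+1)|\Omega_\varepsilon|+\beta(\Omega_\varepsilon)\le\int\zeta\,d(\Delta v)=\int(\rho-d)\nabla d\cdot\nabla\zeta\,dx\le\frac\rho\varepsilon\,|\{x\in\Omega:d<\varepsilon+\varepsilon^2\}| .
\]
As $\varepsilon\downarrow0$ the sets $\Omega_\varepsilon$ increase to $\Omega$, and Lemma~\ref{lem:tube} gives
\begin{equation}\label{eq:final}
(n+1)|\Omega|+\beta(\Omega)\le\rho P .
\end{equation}
Since $|\Omega|=|E|$ and $\beta\ge0$, this proves $(n+1)|E|\le\alpha^{-1}P(E)$.

\subsection{The case of equality}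

If $(n+1)|E|=\rho P$, then $\beta=0$ by \eqref{eq:final}, so its two parts vanish separately. The singular part of $D^2v$ is a positive semidefinite matrix measure with zero trace; its entries are bounded by the trace on every Borel set, so it vanishes. The absolutely continuous part gives $-\operatorname{tr}S=\frac n{\rho-d}$ a.e., so $-(\rho-d)S=\mathrm{Id}-\nabla d\otimes\nabla d$ a.e.\ by Proposition~\ref{prop:laplace}. Thus \eqref{eq:hessv} reads $D^2v=\mathrm{Id}\,\mathcal L^{n+1}$.

Let $O$ be a component of $\Omega$. The function $v-\frac12|x|^2$ has zero distributional Hessian on $O$, so it is affine, and $v=\frac12|x-c|^2+c_0$ for some $c\in\mathbb R^{n+1}$, $c_0\in\mathbb R$. Since $|\nabla v|^2=(\rho-d)^2=2v$ a.e., $|x-c|^2=|x-c|^2+2c_0$ and $c_0=0$. As $\rho-d\ge0$, we obtain $d=\rho-|x-c|$ on $O$, and by continuity on $\overline O$. Now $d>0$ on $O$ and $d=0$ on $\partial O\subset K$, so $O\subset B_\rho(c)$ and $\partial O\subset\partial B_\rho(c)$. Thus $O$ is nonempty, open and relatively closed in $B_\rho(c)$, and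 $O=B_\rho(c)$. The components are disjoint, have equal volume, and $|\Omega|<\infty$, so there are finitely many.

Conversely, let $E$ be a finite union of disjoint open balls of radius $\rho=1/\alpha$. The boundary spheres meet in finitely many points only, so $\mu$ is the sum of their surface measures and $\nu$ is $\mu$-a.e.\ the exterior normal of the corresponding ball. Each ball satisfies \eqref{eq:FV} with $h=n\alpha$ and $(n+1)|B_\rho|=\rho P(B_\rho)$, and both relations add up. This completes the proof of Theorem~\ref{thm:HK}, and with it that of Theorem~\ref{thm:main}. \qed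

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{Santilli}
Mario Santilli, \emph{Finite total curvature and soap bubbles with almost constant higher-order mean curvature}, arXiv:2308.11253 (2023).

\bibitem{Simon}
L. Simon, \emph{Lectures on Geometric Measure Theory}.

\end{thebibliography}
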